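# Copies of $\ell_1(\kappa)$ in towers of push-outs, and why $\mathfrak X$ contains neither $\ell_2(\omega_2)$ nor $c_0(\omega_2)$

Conventions. Scalars $\mathbb K$ are real or complex. "Subspace" means closed subspace, $\mathrm{ball}(V)$ is the closed unit ball of $V$, $\mathrm{dist}$ is norm distance, and $\mathrm{dens}\,V$ is the least cardinality of a dense subset of $V$. Ordinals are identified with the set of smaller ordinals. Two spaces are $(1+\varepsilon)$-isomorphic if there is an isomorphism $T$ between them with $\|T\|\,\|T^{-1}\|\le 1+\varepsilon$.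

## 1. Large subspaces of $\ell_1$-sums of separable spaces

Let $(S_\alpha)_{\alpha\in\Lambda}$ be separable Banach spaces and let $X=\big(\bigoplus_{\alpha\in\Lambda}S_\alpha\big)_{\ell_1}$: its elements are the families $x=(x(\alpha))_{\alpha\in\Lambda}$ with $x(\alpha)\in S_\alpha$ and $\|x\|=\sum_\alpha\|x(\alpha)\|<\infty$. If the index set is huge, $X$ is huge. Which nonseparable spaces $Z$ can hide in it? Could $Z$ be a Hilbert space of density $\aleph_2$?

**Proposition 1.1.** Let $\kappa\ge\aleph_2$ be a regular cardinal and let $Z$ be a subspace of density $\kappa$ of an $\ell_1$-sum $X$ of separable spaces. Then $Z$ contains a subspace isomorphic to $\ell_1(\kappa)$.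

The proof uses two lemmas that we shall need again. The first finds vectors of $Z$ far from any given small subspace.

**Lemma 1.2.** Let $X$ be any Banach space, let $Z\subset X$ have density $\kappa>\aleph_0$, and let $Y\subset X$ have density $<\kappa$. Then there is $z\in\mathrm{ball}(Z)$ with $\mathrm{dist}(z,Y)\ge\frac13$.

*Proof.* Suppose not, so every $z\in\mathrm{ball}(Z)$ has $\mathrm{dist}(z,Y)<\frac13$. Let $D$ be dense in $Y$ with $|D|<\kappa$. For each $y\in D$ that is within distance $<\frac13$ of some point of $\mathrm{ball}(Z)$, choose such a point $z_y$. Given $z\in\mathrm{ball}(Z)$, there is $y\in D$ with $\|z-y\|<\frac13$; then $z_y$ is defined and $\|z-z_y\|\le\|z-y\|+\|y-z_y\|<\frac23$. Let $Z_0\subset Z$ be the closed span of all the $z_y$. Its density is at most $|D|+\aleph_0<\kappa$, so it is a proper subspace of $Z$. Riesz's lemma gives $z\in\mathrm{ball}(Z)$ with $\mathrm{dist}(z,Z_0)>\frac23$, a contradiction. $\square$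

The second is combinatorial. Recall that for a regular uncountable $\kappa$, Fodor's lemma says: if $T_0\subset\kappa$ is stationary and $g:T_0\to\kappa$ satisfies $g(\xi)<\xi$ for all $\xi\in T_0$, then $g$ is constant on a stationary subset of $T_0$. Stationary sets are unbounded, so they have cardinality $\kappa$. If $\kappa\ge\aleph_2$ is regular, the set $\{\xi<\kappa:\mathrm{cf}\,\xi=\omega_1\}$ is stationary: in the increasing enumeration of a closed unbounded set, the element with index $\omega_1$ is the supremum of the earlier ones and has cofinality $\omega_1$.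

**Lemma 1.3 (free sets, regular case).** Let $\kappa\ge\aleph_2$ be regular and for each $\xi<\kappa$ let $f(\xi)\subset\xi$ be countable. Then there is $H\subset\kappa$ with $|H|=\kappa$ such that $\eta\notin f(\xi)$ for all $\eta,\xi\in H$.

*Proof.* For $\xi$ of cofinality $\omega_1$ put $g(\xi)=\sup\{\eta+1:\eta\in f(\xi)\}$. Since $f(\xi)$ is a countable subset of $\xi$ and $\mathrm{cf}\,\xi=\omega_1$, we have $g(\xi)<\xi$. Fodor's lemma gives a stationary set $T$ and $\gamma<\kappa$ with $f(\xi)\subset\gamma$ for all $\xi\in T$. Let $H=T\setminus\gamma$. If $\eta,\xi\in H$, then $f(\xi)\subset\gamma\le\eta$, so $\eta\notin f(\xi)$. $\square$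

A set $H$ as in the lemma is called **free** for $f$. The lemma is false for $\kappa=\aleph_1$: with $f(\xi)=\xi$, which is countable for $\xi<\omega_1$, no two-element set is free. Remember this example.

*Proof of Proposition 1.1.* For $A\subset\Lambda$ let $X(A)$ be the space of $x\in X$ supported in $A$, and let $P_A:X\to X(A)$ be the restriction. Three facts are immediate: every $x\in X$ has countable support; $\mathrm{dens}\,X(A)\le|A|+\aleph_0$; and $\mathrm{dist}(x,X(A))=\|P_{\Lambda\setminus A}x\|$.

By recursion on $\xi<\kappa$ choose $z_\xi\in\mathrm{ball}(Z)$ and a countable $A_\xi\subset\Lambda$ containing the support of $z_\xi$, so that, with $B_\xi=\bigcup_{\eta<\xi}A_\eta$, we have $\mathrm{dist}(z_\xi,X(B_\xi))\ge\frac13$. Lemma 1.2 permits this, since $\mathrm{dens}\,X(B_\xi)\le|\xi|+\aleph_0<\kappa$.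

Let $W_\xi=A_\xi\setminus B_\xi$, the "new" coordinates of $z_\xi$. These sets are pairwise disjoint, since $W_\eta\subset A_\eta\subset B_\xi$ when $\eta<\xi$; and $\|P_{W_\xi}z_\xi\|\ge\frac13$. Earlier vectors do not touch $W_\xi$. Later ones may. So let $f(\xi)=\{\eta<\xi:W_\eta\cap A_\xi\ne\emptyset\}$. It is countable, because $A_\xi$ is countable and the $W_\eta$ are disjoint. Let $H$ be a free set of size $\kappa$. For distinct $\eta,\xi\in H$ we now have $W_\xi\cap A_\eta=\emptyset$: if $\eta<\xi$ because $A_\eta\subset B_\xi$, and if $\xi<\eta$ because $\xi\notin f(\eta)$.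

Hence for finitely supported $(t_\xi)_{\xi\in H}$ and $x=\sum_{\xi\in H}t_\xi z_\xi$ we get $P_{W_\xi}x=t_\xi P_{W_\xi}z_\xi$, and
$$\sum_{\xi\in H}|t_\xi|\ \ge\ \|x\|\ \ge\ \sum_{\xi\in H}\|P_{W_\xi}x\|\ \ge\ \tfrac13\sum_{\xi\in H}|t_\xi|.\tag{1.1}$$
So $\overline{\mathrm{span}}\{z_\xi:\xi\in H\}\subset Z$ is isomorphic to $\ell_1(\kappa)$. $\square$

**Fact 1.4.** For every set $\Gamma$, neither $\ell_2(\Gamma)$ nor $c_0(\Gamma)$ contains a subspace isomorphic to $\ell_1$.

*Proof.* The space $\ell_2(\Gamma)$ is reflexive, hence so are its subspaces, and $\ell_1$ is not reflexive. If $V\subset c_0(\Gamma)$ is separable, the supports of the vectors in a countable dense subset of $V$ are countable, so $V\subset c_0(\Gamma_0)$ for a countable $\Gamma_0$. Then $V^*$ is a quotient of $c_0(\Gamma_0)^*=\ell_1(\Gamma_0)$, so it is separable, while $\ell_1^*=\ell_\infty$ is not. $\square$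

So an $\ell_1$-sum of separable spaces contains no copy of $\ell_2(\omega_2)$ or $c_0(\omega_2)$. Now we ask what happens if the separable blocks $S_\alpha$ are no longer independent, but each $S_\alpha$ may be attached to the earlier ones along a common separable part $R_\alpha$. The last inequality in (1.1) rests on the restrictions $P_{W}$, and these will disappear.

## 2. Push-outs, posex embeddings and the space $\mathfrak X$

From here on, all embeddings are linear isometric embeddings, unless the word "isomorphic" is used.

**Definition 2.1 (push-out).** Let $i:R\to S$ and $u:R\to X$ be isometric embeddings of Banach spaces. Their push-out is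
$$PO=(X\oplus_1S)\big/\overline{\{(u(r),-i(r)):r\in R\}},$$
with the canonical maps $X\to PO$ and $S\to PO$.

The set $\{(u(r),-i(r))\}$ is already closed: the map $r\mapsto(u(r),-i(r))$ doubles norms, so its image is complete. Thus every element of $PO$ is the class of a pair $(x,s)$, with norm
$$\inf_{r\in R}\big(\|x+u(r)\|+\|s-i(r)\|\big).\tag{2.1}$$
The class of $(x,0)$ has norm $\inf_r(\|x+u(r)\|+\|u(r)\|)=\|x\|$, so $X\to PO$ is isometric, and likewise $S\to PO$. The classes of $(u(r),0)$ and $(0,i(r))$ coincide, so the square commutes.

**Definition 2.2 (posex).** An isometric embedding $v:X\to Y$ is posex (push-out of a separable extension) if there are separable Banach spaces $R\subset S$ and an isometric embedding $u:R\to X$ such that $Y$, with $v$, is isometrically isomorphic over $X$ to the push-out of $R\hookrightarrow S$ and $u$.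

Three examples.

1. $R=0$. By (2.1) the push-out is $X\oplus_1S$. So $X\to X\oplus_1 S$ is posex for every separable $S$.
2. $X$ separable. Then *every* isometric embedding $X\subset Y$ with $Y$ separable is posex: take $R=X$, $S=Y$, $u=\mathrm{id}$. In (2.1) the choice $r=-x$ gives $\|s+x\|$, and the triangle inequality says nothing is smaller; so $(x,s)\mapsto x+s$ induces an isometry of the push-out onto $Y$.
3. $R=\mathbb Ke$ with $\|e\|=1$, $X=\mathbb Ke\oplus_1L$, and $S\ni e$ separable. For $x=ae+l$ and $r=be$ the sum in (2.1) is $|a+b|+\|l\|+\|s-be\|\ge\|l\|+\|s+ae\|$, with equality at $b=-a$. So the push-out is $S\oplus_1L$.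

**Definition 2.3 (tightly $\sigma$-filtered).** A Banach space $X$ is tightly $\sigma$-filtered if it is the closure of the union of a continuous increasing chain of closed subspaces $\{X_\alpha\}_{\alpha<\theta}$ with $X_0=0$ such that each inclusion $X_\alpha\hookrightarrow X_{\alpha+1}$ is posex.

Here continuous means that $X_\alpha=\overline{\bigcup_{\beta<\alpha}X_\beta}$ for limit $\alpha$. For instance, an $\ell_1$-sum of separable spaces is tightly $\sigma$-filtered: well-order the index set as an ordinal $\Lambda$, let $X_\alpha$ be the sum over the indices below $\alpha$ for $\alpha<\theta=\Lambda+1$, and use Example 1 at each step.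

**The space $\mathfrak X$.** We assume throughout that $\mathfrak c$ is a regular cardinal with $\mathfrak c\ge\aleph_2$. It is known (Antonio Avilés, Christina Brech, "A Boolean algebra and a Banach space obtained by push-out iteration", arXiv:1012.5051 (2010)) that, when $\mathfrak c$ is regular, there is a Banach space $\mathfrak X$, unique up to isometry, with the following properties:

1. $\mathfrak X$ has density $\mathfrak c$.
2. $\mathfrak X$ is tightly $\sigma$-filtered.
3. For every diagram of isometric embeddings $X\to Y$, $X\to\mathfrak X$ in which $X$ has density less than $\mathfrak c$ and $X\to Y$ is posex, there is an isometric embedding $Y\to\mathfrak X$ making the diagram commute.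

Avilés and Brech ask whether spaces like $\ell_2(\omega_2)$ or $c_0(\omega_2)$ can be subspaces of $\mathfrak X$. Here "can" ranges over models of set theory: either copies appear consistently for some regular $\mathfrak c\ge\aleph_2$, or ZFC forbids them for every such $\mathfrak c$. The answer is that ZFC forbids both.

**Theorem 2.4 (ZFC).** For every regular $\mathfrak c\ge\aleph_2$, the space $\mathfrak X$ contains no subspace isomorphic to $\ell_2(\omega_2)$ and none isomorphic to $c_0(\omega_2)$.

**Theorem 2.5 (Main Theorem, ZFC).** Let $X$ be a tightly $\sigma$-filtered Banach space and $Z\subset X$ a closed subspace of density $\kappa\ge\aleph_2$. Then for every $\varepsilon>0$, $Z$ contains a subspace $(1+\varepsilon)$-isomorphic to $\ell_1(\kappa)$.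

*Theorem 2.5 implies Theorem 2.4.* The space $\mathfrak X$ is tightly $\sigma$-filtered, and $\ell_2(\omega_2)$, $c_0(\omega_2)$ have density $\aleph_2$. A subspace of $\mathfrak X$ isomorphic to one of them would contain an isomorphic copy of $\ell_1(\omega_2)$, hence of $\ell_1$, against Fact 1.4. $\square$

## 3. How far property (3) climbs

Before proving that copies do not exist, it is sensible to try to build them. Property (3) invites this: write the space as a chain and extend the embedding step by step. Up to density $\aleph_1$ this works for every space.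

**Proposition 3.1.** Every Banach space $V$ of density $\le\aleph_1$ embeds isometrically in $\mathfrak X$; in particular $\ell_2(\omega_1)$ and $c_0(\omega_1)$ do.

*Proof.* Write $V$ as the closure of the union of a continuous increasing chain $(V_\alpha)_{\alpha<\omega_1}$ of separable subspaces with $V_0=0$: enumerate a dense set as $(d_\alpha)_{\alpha<\omega_1}$, possibly with repetitions, and let $V_\alpha$ be the closed span of $\{d_\beta:\beta<\alpha\}$. By Example 2 each inclusion $V_\alpha\subset V_{\alpha+1}$ is posex. Starting from $0\to\mathfrak X$, property (3) extends an isometric embedding $V_\alpha\to\mathfrak X$ to $V_{\alpha+1}$; at limits, and at the end, take the union of the embeddings so far and extend it by continuity. $\square$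

Now continue this climb for Hilbert space. We have $\ell_2(\omega_1)\subset\mathfrak X$ and want to add one more orthonormal vector. This is exactly where property (3) stops being applicable.

**Remark 3.2.** The inclusion of $X=\ell_2(\omega_1)$ in $Y=X\oplus_2\mathbb Ke$, where $\|e\|=1$, is not posex.

*Check.* Suppose it is, with separable $R\subset X$ and $R\subset S\subset Y$, where $Y=X+S$. Write $e=x_0+s$ with $x_0\in X$, $s\in S$. As $X$ is nonseparable, there is a unit vector $x\in X$ orthogonal to $R$ and to $x_0$. Then $x\perp s=e-x_0$, so $\|x+s\|^2=1+\|s\|^2=2+\|x_0\|^2$. On the other hand, for $r\in R$ put $a=\|r\|$ and $b=\|x_0+r\|$, so $a+b\ge\|x_0\|$. Since $x\perp r$ and $e\perp X$,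
$$\|x+r\|+\|s-r\|=\sqrt{1+a^2}+\sqrt{1+b^2}\ \ge\ \sqrt{4+(a+b)^2}\ \ge\ \sqrt{4+\|x_0\|^2},$$
by the triangle inequality for the plane vectors $(1,a)$ and $(1,b)$. So the infimum over $r$ exceeds $\|x+s\|$, against (2.1). $\square$

The vector $x$, which lies far from $R$, wants to add to $s$ in an $\ell_1$ fashion. This is not yet a proof that $\ell_2(\omega_2)$ fails to embed: an embedding need not respect the tower of $\mathfrak X$. But it tells us what to look for, namely $\ell_1$-behavior forced by being far from a separable interface.

## 4. From coordinates to functionals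

Fix for Sections 4 to 7 a tightly $\sigma$-filtered $X$ with its chain $\{X_\alpha\}_{\alpha<\theta}$, and let $\Lambda=\{\alpha:\alpha+1<\theta\}$. For $\alpha\in\Lambda$, identify the separable spaces of the $\alpha$-th push-out with their isometric images, so that $R_\alpha\subset X_\alpha$, $R_\alpha\subset S_\alpha\subset X_{\alpha+1}$, $X_{\alpha+1}=X_\alpha+S_\alpha$, and
$$\|x+s\|=\inf_{r\in R_\alpha}\big(\|x+r\|+\|s-r\|\big)\qquad(x\in X_\alpha,\ s\in S_\alpha).\tag{4.1}$$

**Supports.** For $A\subset\Lambda$ let $X(A)$ be the closed linear span of $\bigcup_{\alpha\in A}S_\alpha$, with $X(\emptyset)=0$. This replaces "supported in $A$". We need the following.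

* *For $\alpha<\theta$ we have $\alpha\subset\Lambda$ and $X_\alpha=X(\alpha)$; moreover $X=X(\Lambda)$.* If $\beta<\alpha<\theta$, then $\beta+1\le\alpha<\theta$, so $\beta\in\Lambda$. The equality is proved by induction. It holds at $0$. If $X_\alpha=X(\alpha)$, then $X_{\alpha+1}=X(\alpha)+S_\alpha$ is closed, so it is the closed span of $X(\alpha)\cup S_\alpha$, which is $X(\alpha+1)$. At a limit $\alpha$, continuity gives $X_\alpha=\overline{\bigcup_{\beta<\alpha}X(\beta)}=X(\alpha)$. Finally $X$ is the closure of $\bigcup_{\alpha<\theta}X(\alpha)$, and $\bigcup_{\alpha<\theta}\alpha=\Lambda$.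
* *Each $x\in X(A)$, and each separable subspace of $X(A)$, lies in $X(A')$ for some countable $A'\subset A$.* A vector $x$ is the limit of a sequence of finite sums of elements of the $S_\alpha$, $\alpha\in A$, and these sums involve countably many $\alpha$. For a separable subspace, take the union of such sets over a countable dense subset.
* $\mathrm{dens}\,X(A)\le|A|+\aleph_0$, as each $S_\alpha$ is separable.

**The failure of restriction.** In Section 1 we restricted a vector to the set $W_\xi$ of new coordinates. Here is the smallest tower in which this makes no sense. Let $X_1=S_0=\mathbb Ke_1$ and $X_2=S_1=\ell_2^2$, with $R_0=0$ and $R_1=\mathbb Ke_1$ (Example 2). Then $X(\{0\})=\mathbb Ke_1$ is contained in $X(\{1\})=\ell_2^2$. No linear map can vanish on $X(\{0\})$ and be the identity on $X(\{1\})$, and nothing is $\ell_1$-like: $\|e_1+e_2\|=\sqrt2$. The index $1$ depends on the index $0$ through $R_1$.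

**Closed sets.** So we record the dependence. As $R_\alpha$ is a separable subspace of $X_\alpha=X(\alpha)$, we can fix for each $\alpha\in\Lambda$ a countable set $c(\alpha)\subset\alpha$ with $R_\alpha\subset X(c(\alpha))$.

**Definition 4.1.** A set $A\subset\Lambda$ is closed if $c(\alpha)\subset A$ for all $\alpha\in A$.

In the example, $c(1)=\{0\}$ is forced; so $\{0\}$ and $\{0,1\}$ are closed, and $\{1\}$ is not. In an $\ell_1$-sum we can take $c(\alpha)=\emptyset$ and all sets are closed. Unions and intersections of closed sets are closed. Every countable set $A$ is contained in a countable closed set: add to $A$ the sets $c(\alpha)$, $\alpha\in A$, and repeat $\omega$ times. So every $x\in X$ lies in $X(A)$ for some countable closed $A$.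

**What survives.** The sets $W_\xi=A_\xi\setminus B_\xi$ will still be there, but they will not be closed, and $X(W_\xi)$ will be useless. Look again at (1.1). Its lower bound has a dual reading: choose norm-one functionals that see $P_{W_\xi}z_\xi$, one for each $\xi$, rotate them by scalars of modulus $1$, and put them together. Putting functionals together without increasing the norm survives in push-outs, provided the functionals agree on the overlap.

**(E)** *If $f\in\mathrm{ball}(X_\alpha^*)$, $g\in\mathrm{ball}(S_\alpha^*)$ and $f=g$ on $R_\alpha$, then there is $h\in\mathrm{ball}(X_{\alpha+1}^*)$ extending both.*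

*Proof.* Put $h(x+s)=f(x)+g(s)$ for $x\in X_\alpha$, $s\in S_\alpha$. For every $r\in R_\alpha$ we have $f(r)=g(r)$, so
$$|f(x)+g(s)|=|f(x+r)+g(s-r)|\le\|x+r\|+\|s-r\|.$$
Taking the infimum over $r$, (4.1) gives $|f(x)+g(s)|\le\|x+s\|$. In particular $x+s=x'+s'$ implies $f(x-x')+g(s-s')=0$, so $h$ is well defined; it is linear and $\|h\|\le1$. $\square$

## 5. Gluing functionals along closed sets

The first lemma runs (E) along the whole tower. Closedness enters at one point only: it guarantees agreement on $R_\alpha$.

**Lemma 5.1 (gluing).** Let $B_t$ ($t\in T$) be closed and let $\varphi_t\in\mathrm{ball}(X(B_t)^*)$ be such that $\varphi_s=\varphi_t$ on $S_\alpha$ whenever $\alpha\in B_s\cap B_t$. Then some $\varphi\in\mathrm{ball}(X^*)$ extends all the $\varphi_t$.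

*Proof.* We construct $h_\alpha\in\mathrm{ball}(X_\alpha^*)$ for $\alpha<\theta$, each extending the previous ones, such that
$$h_\alpha=\varphi_t\ \text{ on }X(B_t\cap\alpha)\quad\text{for all }t\in T.\tag{5.1}$$

*Start.* $h_0=0$.

*Limit $\alpha$.* The union of the $h_\beta$, $\beta<\alpha$, is a functional of norm $\le1$ on a dense subspace of $X_\alpha$; let $h_\alpha$ be its continuous extension. If $\beta\in B_t\cap\alpha$, then $\beta+1<\alpha$, and $h_\alpha$ extends $h_{\beta+1}$, which equals $\varphi_t$ on $S_\beta\subset X(B_t\cap(\beta+1))$. So $h_\alpha=\varphi_t$ on all $S_\beta$ with $\beta\in B_t\cap\alpha$, hence on their closed span $X(B_t\cap\alpha)$.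

*Successor $\alpha+1<\theta$ with $\alpha\notin\bigcup_tB_t$.* Let $h_{\alpha+1}$ be any Hahn–Banach extension of $h_\alpha$. Since $B_t\cap(\alpha+1)=B_t\cap\alpha$, (5.1) persists.

*Successor $\alpha+1<\theta$ with $\alpha\in B_s$ for some $s$.* Let $g=\varphi_s|S_\alpha$; by hypothesis it does not depend on the choice of $s$. Since $B_s$ is closed and $c(\alpha)\subset\alpha$, we have $R_\alpha\subset X(c(\alpha))\subset X(B_s\cap\alpha)$. By (5.1) at $\alpha$, $h_\alpha=\varphi_s=g$ on $R_\alpha$. Now (E) gives $h_{\alpha+1}\in\mathrm{ball}(X_{\alpha+1}^*)$ extending $h_\alpha$ and $g$. For $t\in T$, it agrees with $\varphi_t$ on $X(B_t\cap\alpha)$ because $h_\alpha$ does, and, if $\alpha\in B_t$, on $S_\alpha$ because $g=\varphi_t|S_\alpha$. So (5.1) holds at $\alpha+1$.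

Finally, extend $\bigcup_{\alpha<\theta}h_\alpha$ by continuity to $\varphi\in\mathrm{ball}(X^*)$. If $\alpha\in B_t$, then $\alpha+1<\theta$ and $\varphi=h_{\alpha+1}=\varphi_t$ on $S_\alpha$; so $\varphi=\varphi_t$ on $X(B_t)$. $\square$

The next lemma says that for closed sets, distances behave as if restrictions existed: a vector supported in $A$ sees of $F$ only the part $A\cap F$.

**Lemma 5.2.** If $A,F$ are closed and $z\in X(A)$, then $\mathrm{dist}(z,X(F))=\mathrm{dist}(z,X(A\cap F))$.

*Proof.* "$\le$" holds since $X(A\cap F)\subset X(F)$. Let $d=\mathrm{dist}(z,X(A\cap F))$. By Hahn–Banach there is $\varphi\in\mathrm{ball}(X(A)^*)$ vanishing on $X(A\cap F)$ with $\varphi(z)=d$. Consider $\varphi$ on $X(A)$ and the zero functional on $X(F)$. If $\alpha\in A\cap F$, both vanish on $S_\alpha$. By Lemma 5.1 they have a common extension $\psi\in\mathrm{ball}(X^*)$. For $y\in X(F)$ we get $\|z-y\|\ge|\psi(z-y)|=|\psi(z)|=d$. $\square$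

The third lemma replaces the lower bound in (1.1). In an arbitrary Banach space, vectors each of which is far from the span of all others need not behave like $\ell_1$: think of an orthonormal basis. Here they do, when "span of the others" is read through closed sets.

**Lemma 5.3.** Let $A_i$ $(i\in I)$ be closed, $z_i\in X(A_i)$, and $\mathrm{dist}\big(z_i,X(\bigcup_{j\ne i}A_j)\big)\ge\delta$ for all $i$. Then $\big\|\sum t_iz_i\big\|\ge\delta\sum|t_i|$ for all finitely supported scalars $(t_i)$.

*Proof.* Let $C_i=A_i\cap\bigcup_{j\ne i}A_j$. Since $X(C_i)\subset X(\bigcup_{j\ne i}A_j)$, we have $\mathrm{dist}(z_i,X(C_i))\ge\delta$, so there is $\varphi_i\in\mathrm{ball}(X(A_i)^*)$ that vanishes on $X(C_i)$ and has $\varphi_i(z_i)\ge\delta$. Choose scalars $\epsilon_i$ with $|\epsilon_i|=1$ and $\epsilon_it_i=|t_i|$. If $i\ne j$ and $\alpha\in A_i\cap A_j$, then $\alpha\in C_i\cap C_j$, so $\epsilon_i\varphi_i$ and $\epsilon_j\varphi_j$ both vanish on $S_\alpha$. Thus Lemma 5.1 applies to the closed sets $A_i$ and the functionals $\epsilon_i\varphi_i$, and gives $\psi\in\mathrm{ball}(X^*)$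 extending all of them. Then
$$\Big\|\sum t_iz_i\Big\|\ge\Big|\psi\Big(\sum t_iz_i\Big)\Big|=\sum t_i\epsilon_i\varphi_i(z_i)=\sum|t_i|\,\varphi_i(z_i)\ge\delta\sum|t_i|.\qquad\square$$

## 6. Free sets at singular cardinals

Theorem 2.5 also covers singular $\kappa$, such as $\aleph_\omega$, where Fodor's lemma is not available on $\kappa$ itself. For the application to $\omega_2$, Lemma 1.3 is enough, and this section may be skipped on a first pass.

**Lemma 6.1 (free sets; a special case of Hajnal's theorem, Fund. Math. 50 (1961) 123–128).** Let $\kappa\ge\aleph_2$ be a cardinal and for $\xi<\kappa$ let $f(\xi)\subset\xi$ be countable. Then there is $H\subset\kappa$ with $|H|=\kappa$ and $\eta\notin f(\xi)$ for all $\eta,\xi\in H$.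

*Proof.* The regular case is Lemma 1.3, so let $\kappa$ be singular. The obvious attempt is to cut $\kappa$ into $\mathrm{cf}\,\kappa$ intervals of regular lengths, find a large free set in each, and take the union. It fails because $f(\xi)$ may meet the free sets chosen in *lower* intervals. The remedy is to split each free set into many large pieces ("colors") and to use one color that causes no trouble for any $\xi$ in the higher intervals.

**Step 1: intervals and free sets inside them.** Let $\tau=\max(\mathrm{cf}\,\kappa,\omega_1)^+$. It is a regular cardinal, and $\tau<\kappa$ because $\kappa$ is a limit cardinal above $\mathrm{cf}\,\kappa$ and $\omega_1$. Choose regular cardinals $\lambda_\mu<\kappa$ $(\mu<\mathrm{cf}\,\kappa)$, cofinal in $\kappa$, with $\lambda_0>\tau$ and $\lambda_\mu>\sup_{\nu<\mu}\lambda_\nu$; successor cardinals will do, since a supremum of fewer than $\mathrm{cf}\,\kappa$ cardinals below $\kappa$ is below $\kappa$. Lemma 1.3 applied to $f|\lambda_\mu$ gives a free subset of $\lambda_\mu$ of size $\lambda_\mu$. Removing the ordinals below $\sup_{\nu<\mu}\lambda_\nu<\lambda_\mu$,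 we get a free set $I_\mu\subset[\sup_{\nu<\mu}\lambda_\nu,\lambda_\mu)$ of size $\lambda_\mu$. The $I_\mu$ are disjoint, and all elements of $I_\nu$ are below all elements of $I_\mu$ when $\nu<\mu$.

**Step 2: coloring.** By recursion on $\mu$ we define $I'_\mu\subset I_\mu$ of size $\lambda_\mu$ and a partition of $I'_\mu$ into sets $I_\mu^\zeta$ $(\zeta<\tau)$ of size $\lambda_\mu$. Suppose this is done for all $\nu<\mu$, and let $\xi\in I_\mu$. For different $\zeta$ the sets $\bigcup_{\nu<\mu}I_\nu^\zeta$ are disjoint, so each element of the countable set $f(\xi)$ lies in at most one of them. Hence the set of "bad colors"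
$$\Big\{\zeta<\tau:\ f(\xi)\cap\bigcup_{\nu<\mu}I_\nu^\zeta\ne\emptyset\Big\}$$
is countable. As $\tau$ is regular and uncountable, there is $\zeta(\xi)<\tau$ strictly above all its elements. As $\lambda_\mu$ is regular and $\tau<\lambda_\mu$, there is $\zeta_\mu<\tau$ such that $I'_\mu=\{\xi\in I_\mu:\zeta(\xi)=\zeta_\mu\}$ has size $\lambda_\mu$. Partition $I'_\mu$ into $\tau$ sets $I_\mu^\zeta$ of size $\lambda_\mu$.

**Step 3: one color for all.** Let $\zeta^*=\sup_\mu\zeta_\mu$. Since $\mathrm{cf}\,\kappa<\tau$ and $\tau$ is regular, $\zeta^*<\tau$. Let $H=\bigcup_\mu I_\mu^{\zeta^*}$. Then $|H|=\sup_\mu\lambda_\mu=\kappa$. Suppose $\eta,\xi\in H$ and $\eta\in f(\xi)$; so $\eta<\xi$. They are not in the same $I_\mu$, since $I_\mu$ is free. So $\xi\in I'_\mu$ and $\eta\in I_\nu^{\zeta^*}$ for some $\nu<\mu$. Then $\zeta^*$ is a bad color for $\xi$, so $\zeta^*<\zeta(\xi)=\zeta_\mu\le\zeta^*$, a contradiction. $\square$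

## 7. An $\ell_1(\kappa)$-family in $Z$, and James' blocks

We prove Theorem 2.5. Let $Z\subset X$ have density $\kappa\ge\aleph_2$.

**Step 1: choose vectors with new parts.** The purpose is to repeat the recursion of Section 1 with closed supports. By recursion on $\xi<\kappa$ choose $z_\xi\in\mathrm{ball}(Z)$ and countable closed $A_\xi$ with $z_\xi\in X(A_\xi)$ such that, with $B_\xi=\bigcup_{\eta<\xi}A_\eta$,
$$\mathrm{dist}(z_\xi,X(B_\xi))\ge\tfrac13.\tag{7.1}$$
At stage $\xi$ we have $\mathrm{dens}\,X(B_\xi)\le|\xi|+\aleph_0<\kappa$, so Lemma 1.2 gives $z_\xi$; then choose a countable closed $A_\xi$ with $z_\xi\in X(A_\xi)$. Each $B_\xi$ is closed, as a union of closed sets.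

**Step 2: keep later supports away from earlier new parts.** Let $W_\xi=A_\xi\setminus B_\xi$. For $\eta<\xi$ we have $W_\eta\subset A_\eta\subset B_\xi$, so the $W_\xi$ are pairwise disjoint. Since $A_\xi$ is countable, $f(\xi)=\{\eta<\xi:W_\eta\cap A_\xi\ne\emptyset\}$ is countable. Let $H\subset\kappa$ be a free set for $f$ with $|H|=\kappa$ (Lemma 6.1). Then
$$W_\xi\cap A_\eta=\emptyset\quad\text{for distinct }\eta,\xi\in H.\tag{7.2}$$
If $\eta<\xi$, this is because $A_\eta\subset B_\xi$; if $\xi<\eta$, because $\xi\notin f(\eta)$.

**Step 3: turn one-sided distance into two-sided distance.** By (7.1), $z_\xi$ is far from what came before; Lemma 5.3 wants it far from everything else. Fix $\xi\in H$ and let $F=\bigcup_{\eta\in H\setminus\{\xi\}}A_\eta$, a closed set. By (7.2), $F\cap A_\xi\subset A_\xi\setminus W_\xi\subset B_\xi$. By Lemma 5.2 with $A=A_\xi$,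
$$\mathrm{dist}(z_\xi,X(F))=\mathrm{dist}(z_\xi,X(F\cap A_\xi))\ge\mathrm{dist}(z_\xi,X(B_\xi))\ge\tfrac13.$$
So Lemma 5.3 applies to $(A_\xi,z_\xi)_{\xi\in H}$ with $\delta=\frac13$. Together with $\|z_\xi\|\le1$ it gives
$$\tfrac13\sum|t_\xi|\ \le\ \Big\|\sum_{\xi\in H}t_\xi z_\xi\Big\|\ \le\ \sum|t_\xi|\tag{7.3}$$
for finitely supported scalars. So $Z\supset\overline{\mathrm{span}}\{z_\xi:\xi\in H\}\cong\ell_1(\kappa)$. This already suffices for Theorem 2.4.

**Step 4: improve the constant.** The distortion $3$ is brought down to $1+\varepsilon$ by James' argument: pass to a subfamily on which the lower constant can hardly be improved any further, and take blocks that nearly attain it. For $J\subset H$ let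
$$m(J)=\inf\Big\{\Big\|\sum_{i\in J}t_iz_i\Big\|:\ (t_i)\text{ finitely supported},\ \sum|t_i|=1\Big\}.$$
If $J\ne\emptyset$, then $m(J)\in[\frac13,1]$ by (7.3). Let $M=\sup\{m(J):J\subset H,\ |J|=\kappa\}$, so $M\ge\frac13>0$. Let $\varepsilon>0$ and fix $J$ with $|J|=\kappa$ and $m(J)\ge M/(1+\varepsilon)$.

By recursion on $\xi<\kappa$ choose vectors $u_\xi=\sum_it_i^\xi z_i$ with finite, pairwise disjoint supports in $J$, with $\sum_i|t_i^\xi|=1$ and $\|u_\xi\|\le(1+\varepsilon)M$. This is possible: at stage $\xi$ only finitely many indices were used at each earlier stage, so fewer than $\kappa$ in all; the set $J'$ of unused indices of $J$ has size $\kappa$, hence $m(J')\le M<(1+\varepsilon)M$, and a suitable combination exists.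

Let $(a_\xi)$ be finitely supported. The coefficients of $\sum_\xi a_\xi u_\xi$ with respect to $(z_i)_{i\in J}$ have absolute sum $\sum_\xi|a_\xi|$, since the supports are disjoint. Therefore
$$\frac{M}{1+\varepsilon}\sum|a_\xi|\ \le\ m(J)\sum|a_\xi|\ \le\ \Big\|\sum a_\xi u_\xi\Big\|\ \le\ (1+\varepsilon)M\sum|a_\xi|.$$
So $\overline{\mathrm{span}}\{u_\xi:\xi<\kappa\}\subset Z$ is $(1+\varepsilon)^2$-isomorphic to $\ell_1(\kappa)$. As $\varepsilon>0$ was arbitrary, Theorem 2.5 is proved. $\square$

Where did $\aleph_2$ enter? Only in the free set. For $\kappa=\aleph_1$ the construction can produce $f(\xi)=\xi$ for all $\xi$. For example, present $\ell_2(\omega_1)$ as the tower $V_\alpha=\ell_2(\alpha)$, $\alpha<\omega_1$, with $R_\alpha=V_\alpha$, $S_\alpha=V_{\alpha+1}$, and take $c(\alpha)=\alpha$. Then the closed sets are the initial segments, and $z_\xi=e_\xi$, $A_\xi=\xi+1$ is a legitimate choice in Step 1; here $B_\xi=\xi$, $W_\xi=\{\xi\}$ and $f(\xi)=\xi$. No two indices are free of each other, and $\ell_2(\omega_1)$ contains no copy of $\ell_1$.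

## 8. Which spaces sit inside $\mathfrak X$

Let $\mathfrak c\ge\aleph_2$ be regular. Proposition 3.1 shows that the cardinal $\aleph_2$ in Theorem 2.5 is optimal. The following results complete the picture.

**Proposition 8.1.** $\ell_1(\mathfrak c)$, and more generally $V\oplus_1\ell_1(\mathfrak c)$ for separable $V$, embeds isometrically in $\mathfrak X$.

*Proof.* By Example 1 of Section 2 (with $R=0$), the embeddings $0\to V$ and $Y\to Y\oplus_1\mathbb K$ are posex. Consider the chain $V\oplus_1\ell_1(\alpha)$, $\alpha<\mathfrak c$. Its members have density $\le|\alpha|+\aleph_0<\mathfrak c$, its successor steps are of the form $Y\to Y\oplus_1\mathbb K$, and it is continuous. Start from $0\to\mathfrak X$, extend to $V$ and then along the chain by property (3), extending by continuity at limits and at the end. $\square$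

**Proposition 8.2.** If a Banach space $Z$ contains no isomorphic copy of $\ell_1(\omega_2)$, then $Z$ is isomorphic to a subspace of $\mathfrak X$ iff $Z$ is isometric to a subspace of $\mathfrak X$ iff $\mathrm{dens}\,Z\le\aleph_1$.

*Proof.* If $\mathrm{dens}\,Z\le\aleph_1$, then $Z$ embeds isometrically by Proposition 3.1, and isometric embeddings are isomorphic ones. If $\mathrm{dens}\,Z\ge\aleph_2$ and $\mathfrak X$ contained an isomorphic copy of $Z$, that copy would contain a copy of $\ell_1(\mathrm{dens}\,Z)\supset\ell_1(\omega_2)$ by Theorem 2.5; hence so would $Z$, a contradiction. $\square$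

This covers all spaces containing no copy of $\ell_1$, for instance all reflexive spaces, and all Asplund spaces (whose separable subspaces have separable duals). In particular, for infinite $\Gamma$:

* $c_0(\Gamma)$ embeds in $\mathfrak X$ iff $|\Gamma|\le\aleph_1$.
* $\ell_p(\Gamma)$ with $1<p<\infty$ embeds in $\mathfrak X$ iff $|\Gamma|\le\aleph_1$.
* $\ell_1(\Gamma)$ embeds in $\mathfrak X$ iff $|\Gamma|\le\mathfrak c$.

The first uses Fact 1.4, the second reflexivity. In the third, one direction is Proposition 8.1, and the other holds because $\mathrm{dens}\,\mathfrak X=\mathfrak c$.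

In Theorem 2.5, "almost isometric" cannot be improved to "isometric":

**Proposition 8.3.** For every $\aleph_2\le\kappa\le\mathfrak c$ there is a strictly convex subspace $Z\subset\mathfrak X$ of density $\kappa$; it contains no isometric copy even of the two-dimensional $\ell_1^2$.

*Proof.* First we find an injective bounded operator $T:\ell_1(\kappa)\to\ell_2$. Choose distinct points $s_i\in[0,1]$ $(i<\kappa)$, which is possible as $\kappa\le\mathfrak c$, and put $Tx=\big(2^{-n}\sum_ix_is_i^n\big)_{n\ge0}$, where $s_i^0=1$. Since the $n$-th coordinate is at most $2^{-n}\|x\|_1$ in absolute value, $T$ is bounded. Suppose $Tx=0$. The measure $\mu=\sum_ix_i\delta_{s_i}$ on $[0,1]$ has all moments zero, so by Weierstrass' theorem $\int g\,d\mu=0$ for every continuous $g$. Fix $i$ and take $g_k(s)=\max(0,1-k|s-s_i|)$. As $k\to\infty$, these converge boundedly to the indicator function of $\{s_i\}$, so $x_i=\lim_k\int g_k\,d\mu=0$. Hence $x=0$.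

Let $Z=\{(Tx,x):x\in\ell_1(\kappa)\}\subset\ell_2\oplus_1\ell_1(\kappa)$. The larger space lies isometrically in $\ell_2\oplus_1\ell_1(\mathfrak c)$, so it embeds isometrically in $\mathfrak X$ by Proposition 8.1. As the graph of a bounded operator, $Z$ is closed and isomorphic to $\ell_1(\kappa)$, so its density is $\kappa$. Its norm, read on $\ell_1(\kappa)$, is $N(x)=\|x\|_1+\|Tx\|_2$.

Suppose $N(x+y)=N(x)+N(y)$ with $x,y\ne0$. Both summands of $N$ satisfy the triangle inequality, so equality holds in each, and $\|Tx+Ty\|_2=\|Tx\|_2+\|Ty\|_2$. Since $Tx,Ty\ne0$, they are positive multiples of each other in the Hilbert space $\ell_2$, and by injectivity so are $x,y$. If moreover $N(x)=N(y)$, then $x=y$; so $N$ is strictly convex. An isometric copy of $\ell_1^2$ would contain linearly independent $x,y$ with $N(x+y)=N(x)+N(y)$, which is excluded. $\square$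

**Proposition 8.4.** Neither $\ell_\infty$ nor $\ell_\infty/c_0$ embeds isomorphically in $\mathfrak X$.

*Proof.* Let $\{N_i:i<\mathfrak c\}$ be an almost disjoint family of infinite subsets of $\omega$: $N_i\cap N_j$ is finite for $i\ne j$.

*The space $\ell_\infty/c_0$.* The norm of the class of $y\in\ell_\infty$ is $\limsup_n|y(n)|$. Let $y=\sum_{i\in I_0}a_i1_{N_i}$ with $I_0$ finite. Outside a finite set, the $N_i$ $(i\in I_0)$ are disjoint, and they are infinite, so the class of $y$ has norm $\max|a_i|$. Thus the classes of the $1_{N_i}$ span an isometric copy of $c_0(\mathfrak c)$. As $\mathfrak c\ge\aleph_2$, this space does not embed in $\mathfrak X$ by Proposition 8.2, so $\ell_\infty/c_0$ does not either.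

*The space $\ell_\infty$.* Let $Z\subset\ell_\infty$ be the closed span of $c_0\cup\{1_{N_i}:i<\mathfrak c\}$. Its density is $\mathfrak c\ge\aleph_2$, since $\|1_{N_i}-1_{N_j}\|=1$ for $i\ne j$. We show that $Z$ contains no copy of $\ell_1$. A separable subspace of $Z$ lies in the closed span $W$ of $c_0$ and $\{1_{N_i}:i\in I\}$ for some countable $I$. By the computation above, $W/c_0$ is isometric to $c_0(I)$. So $(W/c_0)^*=\ell_1(I)$ and $c_0^*=\ell_1$ are separable. The restriction map $W^*\to c_0^*$ is onto, with kernel isometric to $(W/c_0)^*$; as kernel and quotient are separable, $W^*$ is separable. Every subspace of $W$ has a dual that is a quotient of $W^*$, hence separable, so $W$ contains no copy of $\ell_1$. Thus $Z$ contains no copy of $\ell_1$, and by Proposition 8.2 it does not embed in $\mathfrak X$. Therefore $\ell_\infty\supset Z$ does not either. $\square$
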